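\title{Negligible summands in tensor products of maximal atypical representations of $GL(n|n)$}

\begin{abstract}
We consider tensor products of two maximal atypical irreducible representations of the general linear supergroup $GL(n|n)$ in characteristic zero, and ask whether their projection to the maximal atypical block can have an indecomposable summand of superdimension zero. We show that this never happens for $n\le 2$ and that it does happen for every $n\ge 3$: along suitable rays of highest weights, the number of projective indecomposable summands in the maximal atypical block tends to infinity. Projective summands are detected by one element of the enveloping algebra. For large highest weights its matrix coefficients are governed by a Clifford algebra, and their nonvanishing reduces to a transversality property of quadruples of Hermitian matrices that cannot hold for $n\le2$.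
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic zero and let $\mathcal T_n$ be the category of finite-dimensional algebraic representations of the general linear supergroup $GL(n|n)$ over $k$. An object $M=M_{\bar0}\oplus M_{\bar1}$ has a superdimension $\operatorname{sdim}M=\dim M_{\bar0}-\dim M_{\bar1}$, which is additive for direct sums and multiplicative for tensor products. The category is not semisimple, and a tensor product of irreducible modules is a direct sum of indecomposable modules that need not be irreducible. This paper asks which of these summands are invisible to the supertrace.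

A morphism $f\colon M\to M'$ is \emph{negligible} if $\operatorname{str}(gf)=0$ for all $g\colon M'\to M$, and a module is negligible if its identity morphism is. Every endomorphism of an indecomposable module $M$ is a scalar $c$ plus a nilpotent endomorphism, and so has supertrace $c\operatorname{sdim}M$. Hence an indecomposable module is negligible if and only if its superdimension is zero. A decomposition into indecomposable summands is \emph{clean} if no summand is negligible, that is, if no summand becomes zero when morphisms are taken modulo negligible ones.

The irreducible objects $L(\lambda)$ are labeled, up to parity shift, by their highest weights. Each has an \emph{atypicality} between $0$ and $n$, which is constant on blocks; the definition is recalled in Section~\ref{sec:prelim}. The \emph{maximal atypical block} is the sum of all blocks of atypicality $n$, and the \emph{maximal atypical part} of a module $M$ is the direct summand formed by the block components of $M$ that lie in it. The maximal atypical irreducible modules are easy to list. For integers $a_1\ge\dots\ge a_n$ let $W_a$ be the irreducible $GL_n$-module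 of highest weight $a$, and let $L(a)$ be the irreducible $GL(n|n)$-module of highest weight $(a_1,\dots,a_n\,|\,-a_n,\dots,-a_1)$. Up to parity shift, the $L(a)$ are exactly the maximal atypical irreducible modules. The following question is posed in \cite{HW}.

\begin{quote}
\emph{Let $L(\lambda)$ and $L(\mu)$ be maximal atypical irreducible objects of $\mathcal T_n$. Is the maximal atypical part of $L(\lambda)\otimes L(\mu)$ always clean?}
\end{quote}

Both restrictions in the question are forced. Outside the maximal atypical block every indecomposable module is negligible (Proposition~\ref{prop:outside}), so only the maximal atypical part has a chance of being clean. And if the factors are not required to be maximal atypical, the answer is negative already for $n=1$ (Example~\ref{ex:gl11}). With both restrictions, the first cases suggest a positive answer. For $n=1$ the modules $L(a)$ are one-dimensional and there is nothing to prove. For $n=2$ they can have arbitrarily large dimension, but their tensor products turn out to be too thin to contain a negligible maximal atypical summand. The pattern ends there.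

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(A)] If $n\le2$, the maximal atypical part of $L(\lambda)\otimes L(\mu)$ is clean for all maximal atypical $L(\lambda)$, $L(\mu)$.
\item[(B)] Let $n\ge3$, let $a_1>\dots>a_n$ and $b_1\ge\dots\ge b_n$ be integers, and assume that no $n-1$ of the $b_i$ are equal. Then the number of indecomposable projective summands, counted with multiplicity, in the maximal atypical part of $L(Na)\otimes L(Nb)$ tends to infinity as $N\to\infty$. These summands have superdimension zero.
\end{itemize}
Hence the maximal atypical part is clean for all pairs if and only if $n\le2$.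
\end{theorem}

For example, (B) applies to $a=b=(n-1,\dots,1,0)$, that is, to the tensor square of $L(\lambda)$ with $\lambda=N\cdot(n-1,\dots,1,0\,|\,0,-1,\dots,-(n-1))$ and $N$ large.

The proof of (A) for $n=2$ occupies Section~\ref{sec:two}. We determine the modules $L(a)$ explicitly and compute the homology of odd elements of square zero on them. This forces a negligible summand to be free over two exterior algebras, and a count of degrees together with the multiplicity-freeness of the Clebsch--Gordan decomposition excludes such a summand.

The proof of (B) starts in Section~\ref{sec:detect}, where the number of projective maximal atypical summands of $M$ is bounded below by the rank of one operator, the product $e_-e_+$ of all odd basis elements, on a space of invariants of $M$. Example~\ref{ex:gl11} computes this operator for $n=1$, where the odd elements generate a Clifford algebra. For larger $n$ the same is true only asymptotically, on vectors $w^{\otimes N}$ attached to quadruples of Hermitian matrices (Section~\ref{sec:setup}). Section~\ref{sec:clifford} shows that the leading coefficient is nonzero under a transversality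 condition on the quadruple, Section~\ref{sec:laplace} carries out the asymptotic analysis by Laplace's method, and Section~\ref{sec:matrices} constructs infinitely many suitable quadruples for $n\ge3$. The argument is asymptotic and does not produce an explicit $N$.

\section{Modules over $\mathfrak{gl}(n|n)$}\label{sec:prelim}

\subsection{Gradings}
The Lie superalgebra $\mathfrak g=\mathfrak{gl}(n|n)$ consists of the matrices $\begin{pmatrix}A&X\\Y&D\end{pmatrix}$ with $n\times n$ blocks. It decomposes as $\mathfrak g=\mathfrak g_{-1}\oplus\mathfrak g_0\oplus\mathfrak g_1$, where the even part $\mathfrak g_0=\mathfrak{gl}_n\oplus\mathfrak{gl}_n$ consists of the pairs $(A,D)$, and $\mathfrak g_1=\{X\}$, $\mathfrak g_{-1}=\{Y\}$ span the odd part. The bracket of two odd elements is their anticommutator, so $[\mathfrak g_{1},\mathfrak g_{1}]=[\mathfrak g_{-1},\mathfrak g_{-1}]=0$ and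
\[
[X,Y]=(XY,YX)\in\mathfrak g_0 .
\]
Put $G_0=GL_n\times GL_n$. An object of $\mathcal T_n$ is a finite-dimensional $\mathfrak g$-module (a super vector space on which odd elements change the parity) whose $\mathfrak g_0$-action comes from an algebraic action of $G_0$; morphisms preserve parity. Every object is semisimple over $\mathfrak g_0$. The parity shift only changes the sign of the superdimension and plays no role below.

The element $z=\operatorname{diag}(1_n,0)$ is central in $\mathfrak g_0$. Its eigenvalue on a vector is called the \emph{degree}, and $M_d$ denotes the component of degree $d$; elements of $\mathfrak g_{\pm1}$ change the degree by $\pm1$. Submodules are graded by degree and by parity, and \emph{homogeneous} refers to both gradings.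

We have $U(\mathfrak g_{\pm1})=\Lambda(\mathfrak g_{\pm1})$, and by the Poincar\'e--Birkhoff--Witt (PBW) theorem multiplication identifies $U(\mathfrak g)$ with the tensor product of $\Lambda(\mathfrak g_{-1})$, $U(\mathfrak g_0)$, $\Lambda(\mathfrak g_1)$ taken in any order. Let $e_\pm\in\Lambda^{n^2}(\mathfrak g_{\pm1})$ be the product of a basis of $\mathfrak g_{\pm1}$. Since $(g,g')\in G_0$ acts on $\mathfrak g_1$ by $X\mapsto gXg'^{-1}$, it acts on $e_+$ by the character $\chi=\det^n\boxtimes\det^{-n}$, and on $e_-$ by $\chi^{-1}$. The diagonal subgroup
\[
H=\{(g,g)\}\cong GL_n\subset G_0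
\]
therefore fixes $e_+$ and $e_-$.

\begin{lemma}\label{lem:ext}
Let $W$ be a finite-dimensional vector space, $e$ a generator of the top exterior power, and $M$ a finite-dimensional $\Lambda(W)$-module.
\begin{itemize}
\item[(a)] If $M\neq0$, then $M$ contains a nonzero vector killed by $W$.
\item[(b)] If $M$ is free, then the vectors killed by $W$ form $eM$, and $\ker x=\operatorname{im}x$ on $M$ for $0\neq x\in W$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take the largest $j$ with $\Lambda^j(W)M\neq0$. (b) It suffices to treat $M=\Lambda(W)$. For a basis $x_1,\dots,x_l$ of $W$, both the kernel and the image of $x_j$ are spanned by the monomials that contain $x_j$. The intersection of the kernels is spanned by $e$, and any $x\neq0$ can serve as $x_1$.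
\end{proof}

\subsection{Kac modules and atypicality}
Let $V$ be an irreducible $G_0$-module, placed in one parity. The \emph{Kac module} is $K(V)=U(\mathfrak g)\otimes_{U(\mathfrak g_0+\mathfrak g_1)}V$ with $\mathfrak g_1V=0$. By PBW, $K(V)=\Lambda(\mathfrak g_{-1})\otimes V$; its top-degree component is $V$, and its superdimension is zero because $\operatorname{sdim}\Lambda(\mathfrak g_{-1})=0$. A submodule is proper if and only if its top-degree component vanishes. So $K(V)$ has a largest proper submodule $\operatorname{rad}K(V)$, it is indecomposable, and it has a unique simple quotient $L(V)$. Since $L(V)=\Lambda(\mathfrak g_{-1})V$, each degree component of $L(V)$ has a single parity, and the parity alternates with the degree.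

\begin{lemma}\label{lem:kac}
\begin{itemize}
\item[(a)] Every nonzero submodule of $K(V)$ contains $e_-V$. In particular $K(V)$ has a simple socle, generated by $e_-V$.
\item[(b)] If $S$ is simple, then $S^{\mathfrak g_{-1}}$ is the component of lowest degree, $S^{\mathfrak g_1}$ is the component of top degree, and both are irreducible over $\mathfrak g_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:ext} a nonzero submodule meets $e_-K(V)=e_-V$, which is an irreducible $\mathfrak g_0$-module. (b) Let $T\subset S^{\mathfrak g_{-1}}$ be a homogeneous irreducible $\mathfrak g_0$-submodule, of degree $d$. By PBW, $S=U(\mathfrak g)T=\Lambda(\mathfrak g_1)T$, so $S$ lives in degrees $\ge d$ and $S_d=T$. Thus $T$ is unique, and $S^{\mathfrak g_{-1}}$, being a nonzero sum of such submodules, equals $T$. The argument for $S^{\mathfrak g_1}$ is the same with the signs reversed.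
\end{proof}

By (b) every simple module is of the form $L(V)$, and we write $L(\lambda)$ if $V$ has highest weight $\lambda=(\lambda_1,\dots,\lambda_n\,|\,\lambda_{n+1},\dots,\lambda_{2n})=\sum\lambda_i\varepsilon_i+\sum\lambda_{n+j}\delta_j$. On weights use the form $(\varepsilon_i,\varepsilon_j)=\delta_{ij}=-(\delta_i,\delta_j)$, $(\varepsilon_i,\delta_j)=0$. The roots of $\mathfrak g_1$ are the $\varepsilon_i-\delta_j$; they are isotropic, and $(\mu,\varepsilon_i-\delta_j)=\mu_i+\mu_{n+j}$. Let $\rho=(n-1,\dots,1,0\,|\,0,-1,\dots,1-n)$ and
\[
\lambda_i^+=\lambda_i+n-i,\qquad \lambda_j^-=-\lambda_{n+j}+j-1,\qquad\text{so that}\quad(\lambda+\rho,\varepsilon_i-\delta_j)=\lambda_i^+-\lambda_j^- .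
\]
The $\lambda_i^+$ decrease strictly and the $\lambda_j^-$ increase strictly. The \emph{atypicality} of $L(\lambda)$ is the number of common elements of the sets $\{\lambda_i^+\}$ and $\{\lambda_j^-\}$. It equals $n$ if and only if $\lambda_i^+=\lambda^-_{n+1-i}$ for all $i$, that is, $\lambda_{2n+1-i}=-\lambda_i$. This is the list of the introduction: the top component of $L(a)$ is $W_a\boxtimes W_a^*$. For $V=W\boxtimes W'$ we have $V^H\cong\operatorname{Hom}_{GL_n}(W^*,W')$, so Schur's lemma gives
\begin{equation}\label{eq:Hinv}
L(V)\text{ is maximal atypical}\iff W'\cong W^*\iff V^H\ne0,\qquad\text{and then }\dim V^H=1 .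
\end{equation}
The condition is preserved by the twists $V\mapsto V\otimes\chi^{\pm1}$.

We use one standard consequence of the Harish-Chandra isomorphism for $\mathfrak g$: for each $m\ge1$ there is an even central element $c_m\in U(\mathfrak g)$ that acts on $L(\lambda)$ by $\sum_i(\lambda_i^+)^m-\sum_j(\lambda_j^-)^m$. By Newton's identities, $L(\lambda)$ is maximal atypical if and only if all $c_m$ act on it by zero. A central element has a single eigenvalue on an indecomposable module. Therefore an indecomposable module lies in the maximal atypical block as soon as one of its composition factors is maximal atypical, and then all of them are.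

\subsection{Projective modules}

\begin{lemma}\label{lem:proj}
The category $\mathcal T_n$ has enough projectives and enough injectives. For every $G_0$-module $V$ the module $\operatorname{Ind}V=U(\mathfrak g)\otimes_{U(\mathfrak g_0)}V$ is projective. Projective objects are injective and have superdimension zero.
\end{lemma}

\begin{proof}
By PBW, $\operatorname{Ind}V$ is finite-dimensional. It is projective because $\operatorname{Hom}_{\mathfrak g}(\operatorname{Ind}V,-)=\operatorname{Hom}_{\mathfrak g_0}(V,-)$ is exact, and every $M$ is a quotient of $\operatorname{Ind}(M|_{\mathfrak g_0})$. Duality exchanges projectives and injectives, so there are also enough injectives.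

Let $P$ be projective. Then $P^*$ is injective, and so is $P^*\otimes M$ for every $M$, since $\operatorname{Hom}(-,P^*\otimes M)=\operatorname{Hom}(-\otimes M^*,P^*)$ is exact. The composite $P\to P\otimes P^*\otimes P\to P$ of coevaluation and evaluation is the identity. So $P$ is a summand of $P^*\otimes(P\otimes P)$, hence injective.

Finally, $P$ is a summand of $\operatorname{Ind}(P|_{\mathfrak g_0})$, which is free over $\Lambda(\mathfrak g_{-1})$. By Lemma~\ref{lem:ext}(b), an element $0\neq y\in\mathfrak g_{-1}$ acts on $P$ with $\ker y=\operatorname{im}y$. Since $y$ is odd, $\dim P_{\bar0}=\dim(\ker y)_{\bar0}+\dim(\operatorname{im}y)_{\bar1}=\dim\ker y$, and the same holds for $P_{\bar1}$.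
\end{proof}

An \emph{injective hull} of a simple module $S$ is an injective module $I\supset S$ all of whose nonzero submodules contain $S$. It exists because $\mathcal T_n$ has enough injectives and all objects have finite length.

\subsection{Homology of odd elements}
An element $x\in\mathfrak g_{\pm1}$ satisfies $x^2=\frac12[x,x]=0$ in $U(\mathfrak g)$, so every module $M$ is a $\mathbb Z/2$-graded complex with homology
\[
\mathcal H_x(M)=\ker x/\operatorname{im}x .
\]
It is additive in $M$. Since $x$ induces an odd isomorphism $M/\ker x\to\operatorname{im}x$, we have $\operatorname{sdim}\mathcal H_x(M)=\operatorname{sdim}M$. The K\"unneth formula gives $\mathcal H_x(M\otimes M')\cong\mathcal H_x(M)\otimes\mathcal H_x(M')$, and $\mathcal H_{gx}(M)\cong\mathcal H_x(M)$ for $g\in G_0$. As a first use we justify the projection in the question; the following statement is not needed for Theorem~\ref{thm:main}.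

\begin{proposition}\label{prop:outside}
An indecomposable module $M$ outside the maximal atypical block has superdimension zero.
\end{proposition}

\begin{proof}
Let $x\in\mathfrak g_1$ be an invertible matrix and $E=k^{n|n}$ the standard representation. Then $x$ kills $E_{\bar0}$ and maps $E_{\bar1}$ onto it, so $\mathcal H_x(E)=0$. By K\"unneth $\mathcal H_x$ vanishes on $\mathfrak g\cong E\otimes E^*$, on its tensor powers $\mathfrak g^{\otimes j}$, $j\ge1$, and on their summands $\operatorname{Sym}^j(\mathfrak g)$. Symmetrization identifies the adjoint module $U(\mathfrak g)$ with $\bigoplus_j\operatorname{Sym}^j(\mathfrak g)$. The component of $c_m$ in $\operatorname{Sym}^0$ is the scalar by which $c_m$ acts on the trivial module $L(0)$, which is zero. The other components are killed by $\operatorname{ad}x$, so $c_m=xu+ux$ for some odd $u\in U(\mathfrak g)$, and $c_m$ acts on $\mathcal H_x(M)$ by zero. On the other hand some $c_m$ has nonzero eigenvalue on $M$, so it acts invertibly on $M$ and on $\mathcal H_x(M)$. Hence $\mathcal H_x(M)=0$ and $\operatorname{sdim}M=0$.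
\end{proof}

\section{Detecting projective summands}\label{sec:detect}

To find projective summands in a module whose structure we do not know, we need a test that uses only the action of $U(\mathfrak g)$. The product $e_-e_+$ is the longest PBW monomial in odd elements. If it does not kill a $\mathfrak g_0$-submodule $V\subset M$, then the map $\operatorname{Ind}V\to M$ is injective on a simple submodule, and hence on an injective summand. By \eqref{eq:Hinv}, taking $H$-invariants selects the $V$ that lead to the maximal atypical block, and counts each of them once.

\begin{lemma}\label{lem:detect}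
For $M\in\mathcal T_n$, the number of indecomposable projective summands of $M$ in the maximal atypical block is at least $\dim e_-e_+M^H$.
\end{lemma}

\begin{proof}
Both quantities are additive in $M$. So let $M$ be indecomposable with $e_-e_+M^H\ne0$; we show that $M$ is projective and maximal atypical and that $\dim e_-e_+M^H\le1$.

By \eqref{eq:Hinv}, $M^H$ is spanned by the lines $V^H$, where $V$ runs over the homogeneous irreducible $\mathfrak g_0$-submodules of the form $W\boxtimes W^*$. Take such a $V$ with $e_-e_+V\neq0$. Let $J=\operatorname{Ind}V$, which is projective and injective, and let $\varphi\colon J\to M$ be the canonical map. By PBW, $J=\Lambda(\mathfrak g_{-1})\otimes\Lambda(\mathfrak g_1)\otimes V$. The $\mathfrak g_0$-submodule $V'=e_+\otimes V\cong V\otimes\chi$ is killed by $\mathfrak g_1$ and generates $\Lambda(\mathfrak g_{-1})\otimes V'\cong K(V')$. Let $S$ be the socle of this Kac module; it is simple and generated by $e_-V'$ by Lemma~\ref{lem:kac}(a). Since $K(V')$ is indecomposable and $L(V')$ is maximal atypical, $S$ is maximal atypical. Since $\varphi(e_-V')=e_-e_+V\neq0$, the map $\varphi$ is injective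 on $S$. In particular
\begin{equation}\label{eq:insocle}
e_-e_+V\subset\varphi(S)\subset\operatorname{soc}M .
\end{equation}

As $J$ is injective, the inclusion $S\subset J$ extends to the injective hull of $S$. The extension is injective, because its kernel does not contain $S$. Its image $I\subset J$ is an injective submodule, hence a summand of $J$, hence projective. The kernel of $\varphi|_I$ does not contain $S$, so it is zero. Thus $\varphi(I)\cong I$ is an injective submodule of the indecomposable module $M$, and $M=\varphi(I)$. So $M$ is projective and maximal atypical, and its socle is simple.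

The inclusion \eqref{eq:insocle} holds for every $V$ as above, $e_-e_+V$ is killed by $\mathfrak g_{-1}$, and $e_-e_+$ commutes with $H$. Hence $e_-e_+M^H\subset\big((\operatorname{soc}M)^{\mathfrak g_{-1}}\big)^H$, which has dimension at most $1$ by Lemma~\ref{lem:kac}(b) and \eqref{eq:Hinv}.
\end{proof}

The following computation is the model for the proof of Theorem~\ref{thm:main}(B).

\begin{example}\label{ex:gl11}
Let $n=1$, $x=e_+=E_{12}$, $y=e_-=E_{21}$. Then $xy+yx=E_{11}+E_{22}$ is central. Let $M=L(A_1\,|\,{-D_1})\otimes L(A_2\,|\,{-D_2})$ with integers $A_i,D_i$. On the $i$-th factor $xy+yx$ acts by $A_i-D_i$, and the factor is maximal atypical if and only if $A_i=D_i$. The group $H$ consists of scalars, and $M^H\ne0$ if and only if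
\[
A_1+A_2=D_1+D_2 ;
\]
then $M^H=M$. Assume this and put $t=A_1-D_1=-(A_2-D_2)$. Let $x_i,y_i$ be the operators by which $x,y$ act in the $i$-th factor, with the usual signs. They satisfy the relations of a Clifford algebra: $x_1y_1+y_1x_1=t$, $x_2y_2+y_2x_2=-t$, and all other pairs anticommute. On $M$ the element $e_-e_+$ acts by $\Theta=(y_1+y_2)(x_1+x_2)$. It kills the top vector $v$, so we first move down with $y_1$, apply $\Theta$, and return to the top with $x_2$. From $x_1y_1v=tv$, $x_2y_1v=-y_1x_2v=0$ and $x_2y_2v=-tv$ we get
\[
x_2\,\Theta\,y_1v=t\,x_2(y_1+y_2)v=-t^2v .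
\]
If $t\neq0$, Lemma~\ref{lem:detect} gives a projective summand in the maximal atypical block. This happens for $E\otimes E^*=L(1\,|\,0)\otimes L(0\,|\,{-1})$, whose maximal atypical part is therefore not clean. If both factors are maximal atypical, then $t=0$ and the mechanism is switched off.

For general $n$ the numbers $A_i,D_i$ become Hermitian matrices and multiplication by $A_i-D_i$ becomes the operator $X\mapsto A_iX-XD_i$ on $\mathfrak g_1$. Maximal atypicality will mean that $A_i$ and $D_i$ have the same spectrum, so that each of the two operators has a kernel. The condition $t\neq0$ becomes the condition that the two kernels intersect trivially, and for $n\ge3$ this is compatible with maximal atypicality.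
\end{example}

\section{The cases $n\le2$}\label{sec:two}

The Berezinian $\operatorname{Ber}=L(1,\dots,1)$ is the one-dimensional module on which $\mathfrak g$ acts by the supertrace $\operatorname{tr}A-\operatorname{tr}D$, and $\operatorname{Ber}^c\otimes L(a)=L(a_1+c,\dots,a_n+c)$. For $n=1$ the maximal atypical irreducible modules are the powers of $\operatorname{Ber}$, their tensor products are one-dimensional, and (A) holds.

Let $n=2$. Tensoring with $\operatorname{Ber}^c$ is an autoequivalence that preserves the maximal atypical block and the absolute value of the superdimension. So we may take the factors to be $S^i=L(i,0)$ and $S^j=L(j,0)$ with $i,j\ge0$; here $S^0$ is trivial. A negligible summand has no reason a priori to be projective, so Lemma~\ref{lem:detect} does not help. Instead we show that $\mathcal H_x(S^i\otimes S^j)$ has a single parity. Then no cancellation is possible in the superdimension, and a negligible summand has no homology at all.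

\subsection{The modules $S^i$}
Write $[l,m]$ for the $SL_2\times SL_2$-module $\operatorname{Sym}^l\boxtimes\operatorname{Sym}^m$, of dimension $(l+1)(m+1)$. Both $\mathfrak g_1$ and $\mathfrak g_{-1}$ are isomorphic to $[1,1]$.

\begin{proposition}\label{prop:Si}
For $i\ge1$ the module $S^i$ lives in degrees $i$, $i-1$, $i-2$, with components
\[
S^i_{\mathrm{top}}=[i,i],\qquad S^i_{\mathrm{mid}}=[i+1,i-1]\oplus[i-1,i+1],\qquad S^i_{\mathrm{bot}}=[i,i].
\]
In particular $\operatorname{sdim}S^i=\pm\big(2(i+1)^2-2i(i+2)\big)=\pm2$.
\end{proposition}

\begin{proof}
The highest weight $\lambda=(i,0\,|\,0,-i)$ has degree $i$ and type $[i,i]$.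

\emph{Lowest component.} We use odd reflections. An ordering of $\varepsilon_1,\varepsilon_2,\delta_1,\delta_2$ defines a Borel subalgebra, whose positive roots are the differences ``earlier minus later''. Suppose that $\varepsilon_a$ immediately precedes $\delta_b$, so that $\alpha=\varepsilon_a-\delta_b$ is simple; swapping the two replaces the positive root $\alpha$ by $-\alpha$ and keeps the others. Let $v$ be the highest weight vector of a simple module for the old ordering, of weight $\mu$, and let $x_\alpha,y_\alpha$ be the matrix units of weights $\pm\alpha$. Then $y_\alpha v$ is killed by $y_\alpha$ and by the root vectors $x_\beta$ for positive $\beta\ne\alpha$, since $[x_\beta,y_\alpha]$ is zero or a root vector for the positive root $\beta-\alpha$. Moreover $x_\alpha y_\alpha v=(\mu,\alpha)v$. If $(\mu,\alpha)\neq0$, then $y_\alpha v\neq0$ is the new highest weight vector, of weight $\mu-\alpha$. If $(\mu,\alpha)=0$, then $y_\alpha v$ is killed by all old positive root vectors, hence is zero by simplicity, and $v$ remains highest.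

Four swaps lead from the ordering $\varepsilon_1\varepsilon_2\delta_1\delta_2$, whose Borel subalgebra contains $\mathfrak g_1$, to the ordering $\delta_1\delta_2\varepsilon_1\varepsilon_2$, whose Borel subalgebra contains $\mathfrak g_{-1}$:
\[
\begin{array}{c|c|c}
\alpha&(\mu,\alpha)&\text{new highest weight}\\\hline
\varepsilon_2-\delta_1&0&(i,0\,|\,0,-i)\\
\varepsilon_1-\delta_1&i&(i-1,0\,|\,1,-i)\\
\varepsilon_2-\delta_2&-i&(i-1,-1\,|\,1,1-i)\\
\varepsilon_1-\delta_2&0&(i-1,-1\,|\,1,1-i)
\end{array}
\]
By Lemma~\ref{lem:kac}(b) the last weight is the $\mathfrak g_0$-highest weight of the lowest component. It has degree $i-2$ and type $[i,i]$.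

\emph{Middle component.} Let $K$ be the Kac module with quotient $S^i$. Then $K_{i-1}=\mathfrak g_{-1}\otimes K_i=[1,1]\otimes[i,i]$ is the multiplicity-free sum of four components $T$, of highest weights $\mu=\lambda-\alpha$ with $\alpha=\varepsilon_a-\delta_b$. The middle component of $S^i$ is the sum of those $T$ that do not lie in $\operatorname{rad}K$. By PBW the degree $i$ part of $U(\mathfrak g)T$ is $\mathfrak g_1T$, so $T\subset\operatorname{rad}K$ if and only if $\mathfrak g_1T=0$. The vectors of $T$ killed by $\mathfrak g_1$ form a $\mathfrak g_0$-submodule, so this is equivalent to $\mathfrak g_1t=0$ for the highest weight vector $t$ of $T$.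

To decide this we use the central Casimir element $\Omega=\sum_{c,d=1}^4(-1)^{|d|}E_{cd}E_{dc}$, where $|d|=0$ for $d\le2$ and $|d|=1$ for $d>2$. For $a\le2<b$ we have $-E_{ab}E_{ba}+E_{ba}E_{ab}=2E_{ba}E_{ab}-E_{aa}-E_{bb}$, so
\[
\Omega=\Omega_0+2\sum_{a\le2<b}E_{ba}E_{ab},\qquad \Omega_0=\sum_{a,a'\le2}E_{aa'}E_{a'a}-\sum_{b,b'>2}E_{bb'}E_{b'b}-2\sum_{c}E_{cc}.
\]
On a $\mathfrak g_0$-highest weight vector of weight $\mu$ the first two sums act by $\mu_1^2+\mu_2^2+\mu_1-\mu_2$ and $\mu_3^2+\mu_4^2+\mu_3-\mu_4$. With $\rho=(1,0\,|\,0,-1)$ this says that $\Omega_0$ acts by $\phi(\mu)=(\mu+2\rho,\mu)-3\sum_c\mu_c$. On the generator of $K$, and hence on $K$, the element $\Omega$ acts by $\phi(\lambda)$. Since $(\alpha,\alpha)=0$ and the coordinates of $\alpha$ add up to zero, $\phi(\lambda)-\phi(\lambda-\alpha)=2(\lambda+\rho,\alpha)$. Therefore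
\[
(\lambda+\rho,\alpha)\,t=\sum_{a\le 2<b}E_{ba}E_{ab}\,t .
\]
The $E_{ba}$ form a basis of $\mathfrak g_{-1}$, the vectors $E_{ab}t$ lie in $K_i$, and $K_{i-1}=\mathfrak g_{-1}\otimes K_i$. So the right side vanishes if and only if $\mathfrak g_1t=0$. With $\lambda+\rho=(i+1,0\,|\,0,-i-1)$ the number $(\lambda+\rho,\alpha)$ equals $i+1$, $0$, $0$, $-(i+1)$ for $\alpha=\varepsilon_1-\delta_1$, $\varepsilon_1-\delta_2$, $\varepsilon_2-\delta_1$, $\varepsilon_2-\delta_2$. The surviving weights are $(i-1,0\,|\,1,-i)$, of type $[i-1,i+1]$, and $(i,-1\,|\,0,1-i)$, of type $[i+1,i-1]$.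
\end{proof}

Consequently every maximal atypical irreducible module of $GL(2|2)$ has superdimension $\pm1$ or $\pm2$. This settles (A) when $ij=0$, since then $S^i\otimes S^j$ is irreducible.

\subsection{Homology of elements of rank one}

\begin{proposition}\label{prop:pure}
For $i\ge1$ and $x\in\mathfrak g_{\pm1}$ of rank one, $\mathcal H_x(S^i)$ is concentrated in one parity.
\end{proposition}

\begin{proof}
Let $x\in\mathfrak g_1$. We show that the complex $S^i_{\mathrm{bot}}\to S^i_{\mathrm{mid}}\to S^i_{\mathrm{top}}$ is exact in the middle; the outer terms have the same parity. Realize $[l,m]$ as the polynomials in $p,q,r,s$ of degree $l$ in $(p,q)$ and degree $m$ in $(r,s)$. Elements of rank one are the pure tensors in $[1,1]$ and are conjugate under $G_0$, so we may take $x=p\otimes r$. By Clebsch--Gordan, the equivariant maps $\operatorname{Sym}^1\otimes\operatorname{Sym}^l\to\operatorname{Sym}^{l\pm1}$ are unique up to scalars. They are the multiplication and the contraction $p\otimes f\mapsto\partial_qf$, $q\otimes f\mapsto-\partial_pf$. Put $d_1=p\,\partial_s$ and $d_2=r\,\partial_q$; these operators commute. The action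 of $\mathfrak g_1$ is equivariant, so there are scalars $c_1,\dots,c_4$ such that $x$ acts by
\[
f\mapsto(c_1d_1f,\;c_2d_2f),\qquad(g,h)\mapsto c_3d_2g+c_4d_1h,
\]
for $f\in[i,i]$, $g\in[i+1,i-1]$, $h\in[i-1,i+1]$. Since $S^i=\Lambda(\mathfrak g_1)S^i_{\mathrm{bot}}$, the maps $\mathfrak g_1\otimes S^i_{\mathrm{bot}}\to S^i_{\mathrm{mid}}$ and $\mathfrak g_1\otimes S^i_{\mathrm{mid}}\to S^i_{\mathrm{top}}$ are onto. So $c_1,c_2\ne0$ and $(c_3,c_4)\neq(0,0)$. From $0=x^2f=(c_1c_3+c_2c_4)d_1d_2f$ and $d_1d_2(q^is^i)\neq0$ we get $c_1c_3=-c_2c_4$, so all four scalars are nonzero. After rescaling the summands, the complex becomes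
\begin{equation}\label{eq:koszul}
f\mapsto(d_1f,d_2f),\qquad(g,h)\mapsto d_2g-d_1h .
\end{equation}

On all polynomials of total degree $2i$, that is, on $\bigoplus_{m+l=2i}k[p,s]_m\otimes k[q,r]_l$, the formulas \eqref{eq:koszul} define the tensor products of the two-term complexes $d_1\colon k[p,s]_m\to k[p,s]_m$ and $d_2\colon k[q,r]_l\to k[q,r]_l$. This big complex is a direct sum over the bidegree of $f$, and our complex is the summand of bidegree $(i,i)$. As $d_1(p^{m-j}s^j)=jp^{m-j+1}s^{j-1}$ and $k$ has characteristic zero, $\ker d_1$ is spanned by $p^m$ and $\operatorname{coker}d_1$ by $s^m$; in the same way $\ker d_2$ is spanned by $r^l$ and $\operatorname{coker}d_2$ by $q^l$. By K\"unneth the middle homology of the big complex is spanned by the classes $g=s^mr^l$, of bidegree $(0,2i)$, and $h=p^mq^l$, of bidegree $(2i,0)$. In our summand $g$ has bidegree $(i+1,i-1)$ and $h$ has bidegree $(i-1,i+1)$. Since $i+1\ne0$, neither class occurs.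

For $x\in\mathfrak g_{-1}\cong[1,1]$ the complex runs from $S^i_{\mathrm{top}}$ to $S^i_{\mathrm{bot}}$, both of type $[i,i]$, and $S^i=\Lambda(\mathfrak g_{-1})S^i_{\mathrm{top}}$ gives the surjectivity used above. The rest is unchanged.
\end{proof}

The outer homology is spanned by $p^ir^i$ and by the class of $q^is^i$, in agreement with $\operatorname{sdim}S^i=\pm2$.

\subsection{A freeness criterion}
Vanishing of homology for each single $x$ has to be converted into freeness over the whole exterior algebra. It is not enough to test a basis: $\Lambda(x_1,x_2)/(x_1-x_2)$ has dimension $2$ and is not free, although $x_1$ and $x_2$ both act with $\ker=\operatorname{im}$. Testing all $x$ suffices.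

\begin{lemma}\label{lem:free}
Let $W\neq0$ be a finite-dimensional $k$-vector space and $M$ a finite-dimensional module over $\Lambda=\Lambda(W)$ with $\ker x=\operatorname{im}x$ for all $0\neq x\in W$. Then $M$ is free.
\end{lemma}

\begin{proof}
Let $x_j$ be a basis of $W$, $\phi_j$ the dual basis, and $\mathcal O=\operatorname{Sym}(W^*)$ the ring of polynomial functions on $W$. The Koszul resolution of the trivial module has terms $\Lambda\otimes(\operatorname{Sym}^jW^*)^*$, and it identifies $\operatorname{Ext}^\bullet_\Lambda(k,M)$ with the homology $\mathcal H$ of $\mathcal F=\mathcal O\otimes M$ for the $\mathcal O$-linear differential $d=\sum\phi_j\otimes x_j$. View $d$ as a matrix of polynomial functions on $W$; its value at $x$ is the action of $x$ on $M$.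

By hypothesis $\dim M=2l$ and $x$ has rank $l$ for $x\neq0$. So all minors of $d$ of size $l+1$ vanish identically, and the minors of size $l$ have no common zero outside the origin. Let $\mu$ be a nonzero minor of size $l$. Over $\mathcal O[\mu^{-1}]$, row and column operations bring $d$ to block form $\operatorname{diag}(1_l,d')$, and $d'=0$ because the larger minors vanish. Hence $\mathcal F/\operatorname{im}d$ and $\mathcal F/\ker d$ become free of rank $l$, the surjection between them becomes an isomorphism, and $\mathcal H[\mu^{-1}]=0$. So the finitely generated $\mathcal O$-module $\mathcal H$ is killed by a power of each such $\mu$. By the Nullstellensatz it is killed by a power of the ideal of the origin, hence is finite-dimensional, and $\operatorname{Ext}^j_\Lambda(k,M)=0$ for some $j\ge1$.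

The only simple $\Lambda$-module is $k$, so $\operatorname{Ext}^j_\Lambda(B,M)=0$ for every finite-dimensional $B$. Since $\Lambda$ is a Frobenius algebra, every such $B$ embeds in a finite free module $F$, and $\operatorname{Ext}^m(B,M)\cong\operatorname{Ext}^{m+1}(F/B,M)$ for $m\ge1$. Descending from $j$ to $1$ gives $\operatorname{Ext}^1(B,M)=0$ for all $B$. Therefore an embedding of $M$ in a free module splits, $M$ is projective, and it is free because $\Lambda$ is local.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}(A) for $n=2$}
Let $i,j\ge1$ and $M=S^i\otimes S^j$, which lives in the five degrees $i+j-4,\dots,i+j$. Suppose that $Q\neq0$ is an indecomposable summand of the maximal atypical part with $\operatorname{sdim}Q=0$.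

\emph{Step 1: $Q$ is free over $\Lambda(\mathfrak g_1)$ and over $\Lambda(\mathfrak g_{-1})$.} Let $x\in\mathfrak g_{\pm1}$ have rank one. By K\"unneth and Proposition~\ref{prop:pure}, $\mathcal H_x(M)$ has a single parity, and so does its summand $\mathcal H_x(Q)$. Thus $\dim\mathcal H_x(Q)=|\operatorname{sdim}Q|=0$. The set of $x\in\mathfrak g_{\pm1}$ with $\mathcal H_x(Q)\neq0$ is $G_0$-stable. It is Zariski closed, because $x^2=0$ forces $\operatorname{rank}(x|_Q)\le\frac12\dim Q$ and the set is defined by strict inequality. The matrices of rank two form a dense orbit, so if the set contained one of them, it would contain the matrices of rank one. Hence it is contained in $\{0\}$, and Lemma~\ref{lem:free} applies.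

\emph{Step 2: $Q$ contains a Kac module that reaches from the top to the bottom of $M$.} Let $d$ be the top degree of $Q$. By Lemma~\ref{lem:ext}(b), $Q_d\subset Q^{\mathfrak g_1}=e_+Q$, and $e_+$ has degree $4$, so $Q_d=e_+Q_{d-4}$. As $Q_{d-4}\ne0$, we get $d=i+j$. Choose an irreducible $\mathfrak g_0$-submodule $T\subset Q_d$. It is killed by $\mathfrak g_1$, so $U(\mathfrak g)T=\Lambda(\mathfrak g_{-1})T$ is a quotient of $K(T)$, and $L(T)$ is a composition factor of $Q$, hence maximal atypical. By degree, $T\cap\mathfrak g_{-1}Q=0$. A family of vectors in a free module over the local algebra $\Lambda(\mathfrak g_{-1})$ is a basis if its image in $Q/\mathfrak g_{-1}Q$ is a basis, by Nakayama's lemma and a dimension count. So a basis of $T$ is part of a $\Lambda(\mathfrak g_{-1})$-basis of $Q$. It follows that $U(\mathfrak g)T\cong K(T)$ and $e_-T\neq0$.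

\emph{Step 3: this Kac module is simple.} The bottom component $M_{d-4}=[i,i]\otimes[j,j]$ is a multiplicity-free sum $\bigoplus T_\nu$ of irreducible $SL_2\times SL_2$-modules, and $e_\pm$ commute with $SL_2\times SL_2$. The image $e_+M_{d-4}$ is the multiplicity-free sum of the nonzero $e_+T_\nu\cong T_\nu$ and contains $T$. So $T=e_+T_{\nu_0}$, where $T_{\nu_0}$ is the unique summand isomorphic to $T$. The submodule $e_-T\subset M_{d-4}$ is also isomorphic to $T$, so $e_-T=T_{\nu_0}$ and $e_+e_-T=T$. By Lemma~\ref{lem:kac}(a) every nonzero submodule of $K(T)$ contains $e_-T$, hence $T$, hence everything.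

Thus $L(T)=K(T)$ has superdimension zero, while maximal atypical irreducible modules of $GL(2|2)$ have superdimension $\pm1$ or $\pm2$. This contradiction proves (A). \qed

\section{Matrix coefficients and Hermitian quadruples}\label{sec:setup}

From now on $n\ge3$, unless stated otherwise, and $a,b$ are as in Theorem~\ref{thm:main}(B).

\subsection{Reduction to a rank computation over $\mathbb C$}
As in Example~\ref{ex:gl11} we let $\mathfrak g$ act in the two factors separately. Put $\mathfrak a=\mathfrak g\oplus\mathfrak g$, $\mathfrak a_i=\mathfrak g_i\oplus\mathfrak g_i$, $\mathfrak a_{\bar1}=\mathfrak a_1\oplus\mathfrak a_{-1}$, and let $\Delta\colon\mathfrak g\to\mathfrak a$ be the diagonal embedding. Then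
\[
M_N=L(Na)\otimes L(Nb)
\]
is an $\mathfrak a$-module whose restriction along $\Delta$ is the tensor product in question. Its top component for the degree defined by $\Delta(z)$ is
\[
V_N=W_{Na}\boxtimes W_{Na}^*\boxtimes W_{Nb}\boxtimes W_{Nb}^* ;
\]
it is killed by $\mathfrak a_1$ and generates $M_N$. The element $\Theta=\Delta(e_-)\Delta(e_+)\in U(\mathfrak a)$ is a product of $2n^2$ elements of $\mathfrak a_{\bar1}$. The group $H$ acts through the diagonal of $GL_n^4$ and fixes $\Theta$. By Lemmas~\ref{lem:detect} and~\ref{lem:proj} it suffices to prove
\begin{equation}\label{eq:goal}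
\dim\Theta M_N^H\to\infty\qquad(N\to\infty).
\end{equation}

This dimension does not depend on the field. The modules $W_a$ are defined over $\mathbb Q$ and stay irreducible under field extension, so Kac modules are defined over $\mathbb Q$. The radical of $K(V)$ is the set of $m$ such that $um$ has zero top component for all PBW monomials $u$, and $M_N^H$ is the set of vectors killed by the Lie algebra of $H$. Both are cut out by linear equations with rational coefficients, so they are compatible with field extension, and so is the rank of $\Theta$ on $M_N^H$. We therefore take $k=\mathbb C$ for the proof of \eqref{eq:goal}.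

\subsection{An integral formula}
We know little about $M_N$ apart from its top component, so we test vectors by moving them to the top. Let $\operatorname{pr}\colon M_N\to V_N$ be the projection onto the top component. Fix bases $y_1,y_2,\dots$ of $\mathfrak a_{-1}$, $Z_1,Z_2,\dots$ of $\mathfrak a_0$ and $x_1,x_2,\dots$ of $\mathfrak a_1$, ordered in this way. The ordered monomials $y_IZ^\nu x_J$ form a basis of $U(\mathfrak a)$. Let $\pi\colon U(\mathfrak a)\to U(\mathfrak a_0)$ be the linear map that fixes the $Z^\nu$ and kills the monomials with $I\neq\emptyset$ or $J\neq\emptyset$. Then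
\begin{equation}\label{eq:pr}
\operatorname{pr}(uv)=\pi(u)v\qquad(u\in U(\mathfrak a),\ v\in V_N),
\end{equation}
because $x_Jv=0$ for $J\neq\emptyset$, and $y_IZ^\nu v$ has degree below the top for $I\neq\emptyset$.

Fix a $U(n)^4$-invariant Hermitian inner product on $V_N$, linear in the second variable. Let $H_c=U(n)\subset H$. Scalar matrices in $H_c$ act trivially on $\mathfrak a$ and on $V_N$, hence on $M_N$, so $H_c$ acts through $PU(n)$. Averaging over normalized Haar measure gives the projection $\operatorname{Av}=\int_{PU(n)}h\,dh$ of $M_N$ onto $M_N^{H_c}=M_N^H$, and $\operatorname{Av}\Theta=\Theta\operatorname{Av}$. For $u,u'\in U(\mathfrak a)$ and $v,v'\in V_N$ put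
\[
\Phi(v,u;u',v')=\big\langle v,\operatorname{pr}(u\,\Theta\operatorname{Av}u'v')\big\rangle .
\]
This is the value of the linear functional $m\mapsto\langle v,\operatorname{pr}(um)\rangle$ on the vector $\Theta\operatorname{Av}u'v'\in\Theta M_N^H$. So if a matrix $\big(\Phi(v_i,u_i;u'_j,v'_j)\big)_{1\le i,j\le m}$ is invertible, then $\dim\Theta M_N^H\ge m$. From $h(u'v')=\operatorname{Ad}_h(u')\,hv'$ and \eqref{eq:pr} we obtain
\begin{equation}\label{eq:integral}
\Phi(v,u;u',v')=\int_{PU(n)}\big\langle v,\ \pi\big(u\,\Theta\operatorname{Ad}_h(u')\big)\,hv'\big\rangle\,dh .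
\end{equation}
The right side involves only the $\mathfrak a_0$-module $V_N$.

\subsection{Extremal vectors}
In Example~\ref{ex:gl11} the brackets of odd elements acted by scalars. Now they lie in the noncommutative algebra $\mathfrak a_0$. The remedy is to use vectors $w^{\otimes N}$, on which an element $Z\in\mathfrak a_0$ has expectation value $N\langle w,Zw\rangle$ and behaves, to leading order in $N$, like this scalar.

A \emph{quadruple} is a tuple $\mathbf q=(A_1,D_1,A_2,D_2)$ of Hermitian $n\times n$ matrices such that $A_1,D_1$ have eigenvalues $a_1,\dots,a_n$ and $A_2,D_2$ have eigenvalues $b_1,\dots,b_n$. It defines $\xi_{\mathbf q}\in\mathfrak a_0^*$ by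
\begin{equation}\label{eq:xi}
\xi_{\mathbf q}(A,D;A',D')=\operatorname{tr}(A_1A)-\operatorname{tr}(D_1D)+\operatorname{tr}(A_2A')-\operatorname{tr}(D_2D').
\end{equation}

\begin{lemma}\label{lem:vectors}
For every quadruple $\mathbf q$ there is a unit vector $w\in V_1$ with $\langle w,Zw\rangle=\xi_{\mathbf q}(Z)$ for $Z\in\mathfrak a_0$, and such that $w_N=w^{\otimes N}$ lies in the submodule $V_N\subset V_1^{\otimes N}$ generated by the highest weight vector. If $w,w'$ belong to $\mathbf q,\mathbf q'$ and $hw\in\mathbb Cw'$ for some $h\in H_c$, then $hA_ih^{-1}=A_i'$ for $i=1,2$.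
\end{lemma}

\begin{proof}
Let $v_a\in W_a$ be a unit vector of weight $a$. Different weight spaces are orthogonal, so $\langle v_a,E_{ij}v_a\rangle=\delta_{ij}a_i$, that is, $\langle v_a,Av_a\rangle=\operatorname{tr}(\operatorname{diag}(a)A)$. For $g\in U(n)$ it follows that $\langle gv_a,Agv_a\rangle=\operatorname{tr}(g\operatorname{diag}(a)g^{-1}A)$. A unit vector $v_a^*\in W_a^*$ of weight $-a$ satisfies the same formulas with a minus sign, and it is the translate of a highest weight vector by a permutation matrix. So a suitable $U(n)^4$-translate $w$ of $v_a\otimes v_a^*\otimes v_b\otimes v_b^*$ has the required expectation values, and $w=\gamma v$ for a highest weight vector $v\in V_1$ and some $\gamma\in U(n)^4$. The vector $v^{\otimes N}$ generates a copy of $V_N$, which contains $\gamma v^{\otimes N}=w^{\otimes N}$.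

If $hw=cw'$, then $|c|=1$ and $\xi_{\mathbf q'}(Z)=\langle hw,Zhw\rangle=\xi_{\mathbf q}(\operatorname{Ad}_h^{-1}Z)$. For $Z=(A,0;0,0)$ this reads $\operatorname{tr}(A_1'A)=\operatorname{tr}(hA_1h^{-1}A)$ for all $A$, so $A_1'=hA_1h^{-1}$. The choice $Z=(0,0;A',0)$ gives the statement for $A_2$.
\end{proof}

We give $V_N$ the inner product induced from $V_1^{\otimes N}$.

\begin{definition}\label{def:good}
A quadruple is \emph{good} if
\begin{itemize}
\item[(G1)] $A_1+A_2=D_1+D_2$;
\item[(G2)] only scalar matrices commute with both $A_1$ and $A_2$;
\item[(G3)] $X=0$ is the only matrix with $A_1X=XD_1$ and $A_2X=XD_2$.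
\end{itemize}
Two quadruples are \emph{inequivalent} if the pairs $(A_1,A_2)$ and $(A_1',A_2')$ are not simultaneously conjugate under $U(n)$.
\end{definition}

Conditions (G1) and (G3) are the matrix forms of the conditions $M^H\ne0$ and $t\neq0$ in Example~\ref{ex:gl11}. By \eqref{eq:xi}, (G1) says that $\xi_{\mathbf q}$ vanishes on the Lie algebra $\{(Z,Z;Z,Z)\}$ of $H$. By Lemma~\ref{lem:vectors}, (G2) implies that the line $\mathbb Cw$ has trivial stabilizer in $PU(n)$, and inequivalent quadruples give lines in different $H_c$-orbits. Taking adjoints in (G3) shows that also $Y=0$ is the only matrix with $YA_i=D_iY$ for $i=1,2$.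

\section{The symbol of $\Theta$ in a Clifford algebra}\label{sec:clifford}

For large $N$ only the top-order part of the element $\pi(\cdots)\in U(\mathfrak a_0)$ in \eqref{eq:integral} will matter. This section computes it. Let $U_{\le r}(\mathfrak a_0)$ be the span of the products of at most $r$ elements of $\mathfrak a_0$. The \emph{symbol} $\sigma_r(\zeta)$ of $\zeta\in U_{\le r}(\mathfrak a_0)$ is its image in $U_{\le r}/U_{\le r-1}=\operatorname{Sym}^r(\mathfrak a_0)$, viewed as a polynomial function on $\mathfrak a_0^*$; thus the symbol $\sigma_r$ of a product of $r$ elements of $\mathfrak a_0$ has as value at $\xi$ the product of their values under $\xi$.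

For a complex vector space $W$ with a symmetric bilinear form $B$, the Clifford algebra $\operatorname{Cl}(W,B)$ is generated by $W$ with the relations $qq'+q'q=B(q,q')$. We recall two facts. For any ordered basis of $W$, the ordered products of distinct basis elements form a basis of $\operatorname{Cl}(W,B)$. If $B$ is nondegenerate and $\dim W$ is even, then $\operatorname{Cl}(W,B)$ is a matrix algebra, hence simple.

For $\xi\in\mathfrak a_0^*$ let $B_\xi(q,q')=\xi([q,q'])$ on $\mathfrak a_{\bar1}$ and $\operatorname{Cl}_\xi=\operatorname{Cl}(\mathfrak a_{\bar1},B_\xi)$. It has the basis $y_Ix_J$; let $\pi_\xi\colon\operatorname{Cl}_\xi\to\mathbb C$ be the coefficient of $1$. The subspaces $\mathfrak a_{\pm1}$ are isotropic, so the $y$'s anticommute and the $x$'s anticommute. Hence $\pi_\xi$ vanishes on $\mathfrak a_{-1}\operatorname{Cl}_\xi+\operatorname{Cl}_\xi\mathfrak a_1$. It also vanishes on products of an odd number of generators, which are combinations of $y_Ix_J$ with $|I|+|J|$ odd.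

\begin{lemma}\label{lem:symbol}
Let $u=q_1\cdots q_l$ with $q_i\in\mathfrak a_{\bar1}$. Then $\pi(u)\in U_{\le l/2}(\mathfrak a_0)$. If $l=2r$, then $\sigma_r(\pi(u))(\xi)=\pi_\xi(u)$, where on the right the product is taken in $\operatorname{Cl}_\xi$.
\end{lemma}

\begin{proof}
Brackets of odd elements are even, so we must allow even letters. Consider words in the chosen basis of $\mathfrak a$, and give odd letters weight $1$ and even letters weight $2$. For a word $u$ let $\operatorname{ev}(u)\in\operatorname{Cl}_\xi$ be obtained by replacing every even letter $Z$ by the number $\xi(Z)$. We prove for all words $u$ of weight $l$ that $\pi(u)\in U_{\le l/2}$ and, if $l=2r$, that $\sigma_r(\pi(u))(\xi)=\pi_\xi(\operatorname{ev}u)$. The lemma follows by multilinearity. We use induction on the length of the word and, for fixed length, on the number of inversions.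

If $u$ is ordered, then either an odd letter is repeated and $u=0$, $\operatorname{ev}u=0$, or $u=y_IZ^\nu x_J$. In the latter case both sides vanish unless $I=J=\emptyset$, and for $u=Z^\nu$ both sides equal the product of the values of $\xi$ on the letters. Otherwise some adjacent letters $s,s'$ are in the wrong order. Let $u'$ be the word with $s,s'$ swapped and $u''$ the combination of shorter words with $ss'$ replaced by $[s,s']$. If $s,s'$ are both odd, then $u=-u'+u''$, the weight of $u''$ is $l$, and $\operatorname{ev}u=-\operatorname{ev}u'+\operatorname{ev}u''$ by the Clifford relation. If at least one of them is even, then $u=u'+u''$ and $\operatorname{ev}u=\operatorname{ev}u'$, while $u''$ has weight $l-2$, so that $\pi(u'')\in U_{\le l/2-1}$ does not contribute to the symbol. In both cases the induction hypothesis applies.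
\end{proof}

\begin{proposition}\label{prop:nonzero}
Let $\mathbf q$ satisfy \textup{(G3)} and let $\xi=\xi_{\mathbf q}$. There are products $u,u'$ of elements of $\mathfrak a_{\bar1}$ with $\pi_\xi(u\,\Theta\,u')\neq0$. The total number of odd factors in $u\Theta u'$ is even.
\end{proposition}

\begin{proof}
For $X\in\mathfrak g_1$ and $Y\in\mathfrak g_{-1}$ in the $i$-th copy of $\mathfrak g$, \eqref{eq:xi} gives
\[
B_\xi(X,Y)=\operatorname{tr}(A_iXY)-\operatorname{tr}(D_iYX)=\operatorname{tr}\big((A_iX-XD_i)Y\big)=\operatorname{tr}\big(X(YA_i-D_iY)\big),
\]
and the two copies are orthogonal. So the radical of $B_\xi$ is $R=R_1\oplus R_{-1}$ with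
\[
R_1=\{(X_1,X_2):A_iX_i=X_iD_i\},\qquad R_{-1}=\{(Y_1,Y_2):Y_iA_i=D_iY_i\}.
\]
The radical is not zero, since $A_i$ and $D_i$ are conjugate, and so $\operatorname{Cl}_\xi$ is not simple. But (G3) and its adjoint say that $R$ meets $\Delta(\mathfrak g_1\oplus\mathfrak g_{-1})$ trivially, and this allows us to divide by $R$.

The induced form on $\mathfrak a_{\bar1}/R$ is nondegenerate and puts $\mathfrak a_1/R_1$ and $\mathfrak a_{-1}/R_{-1}$ in duality, so the dimension is even and the Clifford algebra $\overline{\operatorname{Cl}}$ of $\mathfrak a_{\bar1}/R$ is simple. The kernel of $\operatorname{Cl}_\xi\to\overline{\operatorname{Cl}}$ is the ideal generated by $R$. It is spanned by elements $s\varrho s'$ with $\varrho\in R_{\pm1}$ and $s,s'$ products of generators. As $\varrho$ anticommutes with all generators, $s\varrho s'=\pm\varrho ss'=\pm ss'\varrho$. This lies in $\operatorname{Cl}_\xi\mathfrak a_1$ if $\varrho\in R_1$ and in $\mathfrak a_{-1}\operatorname{Cl}_\xi$ if $\varrho\in R_{-1}$. Hence $\pi_\xi$ descends to a functional $\bar\pi$ on $\overline{\operatorname{Cl}}$ with $\bar\pi(1)=1$.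

The image $\bar\theta$ of $\Theta$ in $\overline{\operatorname{Cl}}$ is the product of the images of a basis of $\Delta(\mathfrak g_1\oplus\mathfrak g_{-1})$. These images are linearly independent, so they are the beginning of an ordered basis of $\mathfrak a_{\bar1}/R$, and $\bar\theta$ is a member of the corresponding basis of $\overline{\operatorname{Cl}}$. In particular $\bar\theta\neq0$. The set of $\tau\in\overline{\operatorname{Cl}}$ with $\bar\pi(s\tau s')=0$ for all $s,s'$ is a two-sided ideal that does not contain $1$, so it is zero. Thus $\bar\pi(s\bar\theta s')\neq0$ for some $s,s'$, which by linearity can be taken to be products of generators; lift them to $u,u'$. The number of factors is even because $\pi_\xi$ kills odd products.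
\end{proof}

Condition (G3) is also necessary for the conclusion. If $X\neq0$ violates it, then $\Delta(X)\in R_1$ can be taken as a factor of $\Delta(e_+)$, so $\bar\theta=0$ and $\pi_\xi(u\Theta u')=0$ for all $u,u'$.

\section{Asymptotics for large $N$}\label{sec:laplace}

We first make precise that $\mathfrak a_0$ acts on $N$-th tensor powers of a vector by scalars to leading order. Fix $r$ and a norm on the finite-dimensional space $U_{\le r}(\mathfrak a_0)$.

\begin{lemma}\label{lem:estimates}
There is a constant $C$ such that for all unit vectors $v,v'\in V_1$, with $c=\langle v,v'\rangle$, all $\zeta\in U_{\le r}(\mathfrak a_0)$ and all $N>r$,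
\begin{equation}\label{eq:crude}
|\langle v^{\otimes N},\zeta\,v'^{\otimes N}\rangle|\le C\|\zeta\|\,N^r|c|^{N-r},
\end{equation}
and, if $|c|\ge\frac12$ and $\eta\in\mathfrak a_0^*$ is defined by $\eta(Z)=\langle v,Zv'\rangle/c$,
\begin{equation}\label{eq:fine}
\big|\langle v^{\otimes N},\zeta\,v'^{\otimes N}\rangle-N^rc^N\sigma_r(\zeta)(\eta)\big|\le C\|\zeta\|\,N^{r-1}|c|^N .
\end{equation}
\end{lemma}

\begin{proof}
It suffices to treat the finitely many monomials of a basis, $\zeta=Z_{(1)}\cdots Z_{(l)}$ with $l\le r$. Each $Z_{(i)}$ acts on $V_1^{\otimes N}$ as a sum over the $N$ slots, and operators in different slots commute. Group the factors according to the slot in which they act. A partition of $\{1,\dots,l\}$ into blocks $I_1,\dots,I_m$ arises from $N(N-1)\cdots(N-m+1)$ assignments of slots, so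
\[
\langle v^{\otimes N},\zeta\,v'^{\otimes N}\rangle=\sum_{\{I_1,\dots,I_m\}}N(N-1)\cdots(N-m+1)\;c^{N-m}\prod_{j=1}^m\langle v,Z_{I_j}v'\rangle,
\]
where $Z_I$ is the product of the $Z_{(i)}$, $i\in I$, in increasing order. The products on the right are bounded, $m\le r$, and $|c|\le1$; this gives \eqref{eq:crude}. If $|c|\ge\frac12$, then $|c|^{N-m}\le2^r|c|^N$, and the terms with $m<r$ are $O(N^{r-1}|c|^N)$. A term with $m=r$ occurs only for $l=r$ and the partition into singletons. It equals $N(N-1)\cdots(N-r+1)\,c^N\prod_i\eta(Z_{(i)})$, with $|\eta(Z_{(i)})|$ bounded, and $N(N-1)\cdots(N-r+1)=N^r+O(N^{r-1})$.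
\end{proof}

In \eqref{eq:integral} the factor $\langle w,hw'\rangle^N$ concentrates the integral where $hw'$ is proportional to $w$. For lines in different orbits there is no such $h$. For $w=w'$ and a good quadruple there is only $h=1$, and Laplace's method applies.

\begin{proposition}\label{prop:laplace}
Let $w,w'\in V_1$ belong to quadruples $\mathbf q,\mathbf q'$, and let $u,u'$ be products of elements of $\mathfrak a_{\bar1}$.
\begin{itemize}
\item[(a)] If $\mathbf q,\mathbf q'$ are inequivalent, then $|\Phi(w_N,u;u',w'_N)|=O(\theta^N)$ for some $\theta<1$.
\item[(b)] Let $\mathbf q$ satisfy \textup{(G1)} and \textup{(G2)}, let $u\Theta u'$ have $2r$ odd factors, and put $d=n^2-1$. There is $\kappa_0>0$ with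
\[
\Phi(w_N,u;u',w_N)=N^{r-d/2}\big(\kappa_0\,\pi_{\xi_{\mathbf q}}(u\Theta u')+o(1)\big).
\]
\end{itemize}
\end{proposition}

\begin{proof}
The element $u\Theta\operatorname{Ad}_h(u')$ is a product of a fixed number $l$ of odd elements that depend continuously on $h$. By Lemma~\ref{lem:symbol}, $\zeta_h=\pi(u\Theta\operatorname{Ad}_h(u'))$ is a continuous, hence bounded, function on $PU(n)$ with values in $U_{\le l/2}(\mathfrak a_0)$. Note that $hw'_N=(hw')^{\otimes N}$.

(a) By Lemma~\ref{lem:vectors}, $hw'\notin\mathbb Cw$ for all $h$, so $|\langle w,hw'\rangle|<1$, and by compactness $|\langle w,hw'\rangle|\le\theta_0<1$. Now \eqref{eq:integral} and \eqref{eq:crude} give the bound for any $\theta\in(\theta_0,1)$.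

(b) Put $c(h)=\langle w,hw\rangle$. By (G2) and Lemma~\ref{lem:vectors}, $|c(h)|<1$ for $h\neq1$ in $PU(n)$. Near $1$ write $h=\exp Z$ with $Z\in\mathfrak{su}(n)$, a real vector space of dimension $d$ with a Euclidean norm; Haar measure is $j(Z)\,dZ$ with $j$ continuous and $j(0)>0$. The operator $Z$ is skew-Hermitian on $V_1$, so $\langle w,Z^2w\rangle=-|Zw|^2$, and $\langle w,Zw\rangle=\xi_{\mathbf q}(Z)=0$ by (G1). Hence
\[
c(\exp Z)=1-\tfrac12|Zw|^2+O(|Z|^3).
\]
The quadratic form $|Zw|^2$ is positive definite: if $Zw=0$, then $\exp(sZ)$ fixes $w$ and is scalar for all real $s$, so the traceless matrix $Z$ is scalar and vanishes. Therefore there are $\epsilon,\kappa>0$ such that $\exp$ is a chart on $\{|Z|\le\epsilon\}$ and $\frac12\le|c(\exp Z)|\le e^{-\kappa|Z|^2}$ there. Moreover, for fixed $T\in\mathfrak{su}(n)$,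
\[
c\big(\exp(T/\sqrt N)\big)^N=\Big(1-\frac{|Tw|^2}{2N}+O(N^{-3/2})\Big)^N\longrightarrow e^{-|Tw|^2/2}.
\]

Outside the image of the open ball, $|c|\le\theta_0<1$ by compactness, and by \eqref{eq:crude} this part of \eqref{eq:integral} is $O(N^r\theta_0^{N-r})=o(N^{r-d/2})$. Inside, use \eqref{eq:fine} with $\eta_h(Z')=\langle w,Z'hw\rangle/c(h)$ and substitute $Z=T/\sqrt N$. The contribution is
\[
N^{r-d/2}\int_{|T|\le\epsilon\sqrt N}c(h)^N\big(\sigma_r(\zeta_h)(\eta_h)+O(1/N)\big)\,j(T/\sqrt N)\,dT,\qquad h=\exp(T/\sqrt N),
\]
with a uniform error term. The integrand is bounded by a constant times $e^{-\kappa|T|^2}$. Since $\zeta_h\to\zeta_1$ and $\eta_h\to\xi_{\mathbf q}$ as $h\to1$, it converges pointwise to $e^{-|Tw|^2/2}\sigma_r(\zeta_1)(\xi_{\mathbf q})\,j(0)$, and $\sigma_r(\zeta_1)(\xi_{\mathbf q})=\pi_{\xi_{\mathbf q}}(u\Theta u')$ by Lemma~\ref{lem:symbol}. Dominated convergence gives the claim with $\kappa_0=j(0)\int_{\mathfrak{su}(n)}e^{-|Tw|^2/2}\,dT$.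
\end{proof}

Without (G1) the purely imaginary linear term $\xi_{\mathbf q}(Z)$ would contribute the oscillating factor $e^{\sqrt N\xi_{\mathbf q}(T)}$ to $c(h)^N$, and the integrand would have no pointwise limit.

\section{Good quadruples exist for $n\ge3$}\label{sec:matrices}

We need two ways $A_1+A_2=D_1+D_2$ of writing one Hermitian matrix as a sum with prescribed spectra, with no common intertwiner. Transposition supplies a candidate, because it preserves the spectra of $A_1$, $A_2$ and $A_1+A_2$. It changes the pair in an essential way when some invariant of $(A_1,A_2)$ is not real; for diagonal $A_1$ the simplest such invariant is the cyclic product of three entries of $A_2$.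

\begin{lemma}\label{lem:pairs}
Let $A_1=\operatorname{diag}(a)$ and $A=A(g)=g\operatorname{diag}(b)g^{-1}$ for $g\in U(n)$. For $g$ in an open dense subset of $U(n)$:
\begin{itemize}
\item[(i)] only scalars commute with $A_1$ and $A$;
\item[(ii)] if $A_1X=XA_1^T$ and $AX=XA^T$, then $X=0$.
\end{itemize}
The pairs $(A_1,A)$ obtained in this way represent infinitely many classes under simultaneous unitary conjugation.
\end{lemma}

\begin{proof}
Suppose that $A_{ij}\neq0$ for all $i\neq j$ and that $A_{12}A_{23}A_{31}\notin\mathbb R$. Since the $a_i$ are distinct, a matrix that commutes with $A_1=A_1^T$ is diagonal, $X=\operatorname{diag}(x_i)$. If $AX=XA$, then $A_{ij}x_j=x_iA_{ij}$, so all $x_i$ are equal; this is (i). If $AX=XA^T$, then $A_{ij}x_j=x_iA_{ji}$, so either $X=0$ or all $x_i$ are nonzero. In the second case the product of the relations for $(i,j)=(1,2),(2,3),(3,1)$ gives $A_{12}A_{23}A_{31}=A_{21}A_{32}A_{13}=\overline{A_{12}A_{23}A_{31}}$, a contradiction; this is (ii).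

The functions $|A_{ij}|^2$ and $\operatorname{Im}(A_{12}A_{23}A_{31})$ are real analytic on the connected manifold $U(n)$, so each is either identically zero or nonzero on an open dense set. It suffices to find one $g$ with $\operatorname{Im}(A_{12}A_{23}A_{31})\neq0$: then $|A_{12}|^2\not\equiv0$, and multiplying $g$ on the left by permutation matrices gives $|A_{ij}|^2\not\equiv0$ for all $i\neq j$. Multiplying $g$ on the right by a permutation matrix permutes the entries of $b$, so we may arrange them in any order.

\emph{Case 1: $b$ takes at least three values.} Let $b_1,b_2,b_3$ be distinct, $\omega=e^{2\pi\sqrt{-1}/3}$, and let $g\in U(3)\times1$ have first two columns $g_1=\frac1{\sqrt3}(1,1,1)^T$, $g_2=\frac1{\sqrt3}(1,\omega,\omega^2)^T$ in the upper block. With $\beta_i=b_i-b_3$ the upper block of $A$ is $b_3+\beta_1g_1g_1^*+\beta_2g_2g_2^*$, so $A_{ij}=\frac13(\beta_1+\beta_2\omega^{i-j})$ for $i\neq j$ in $\{1,2,3\}$. Thus $A_{12}=A_{23}=A_{31}=\frac13(\beta_1+\beta_2\bar\omega)$. Using $\bar\omega^2=\omega$ and $\bar\omega^3=1$,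
\[
\operatorname{Im}(\beta_1+\beta_2\bar\omega)^3=3\beta_1^2\beta_2\operatorname{Im}\bar\omega+3\beta_1\beta_2^2\operatorname{Im}\omega=-\tfrac{3\sqrt3}2\,\beta_1\beta_2(\beta_1-\beta_2)\neq0 .
\]

\emph{Case 2: $b$ takes at most two values.} Since no $n-1$ entries are equal, it takes exactly two values $c\ne c'$, each at least twice, and $n\ge4$. Arrange $b=(c,c,c',c',\dots)$ and take $g\in U(4)\times1$. The upper block of $A$ is $c'+(c-c')P$, where $P$ can be any orthogonal projection of rank two in $\mathbb C^4$. The rows of
\[
F=\frac12\begin{pmatrix}1&1&1&1\\0&1&\sqrt{-1}&-1-\sqrt{-1}\end{pmatrix}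
\]
are orthonormal, so $P=F^*F$ is such a projection. Its entries are $P_{ij}=f_i^*f_j$ for the columns $f_i$ of $F$: $P_{12}=\frac14$, $P_{23}=\frac14(1+\sqrt{-1})$, $P_{31}=\frac14$. Hence $A_{12}A_{23}A_{31}=\frac1{64}(c-c')^3(1+\sqrt{-1})\notin\mathbb R$.

Finally, a unitary matrix that conjugates $(A_1,A)$ to $(A_1,A')$ commutes with $A_1$, so it is diagonal and $|A_{12}|^2=|A'_{12}|^2$. The function $|A_{12}|^2$ is continuous on the connected space $U(n)$, vanishes at $g=1$ and is not identically zero. So its image is an interval of positive length, and its values on a dense subset of $U(n)$ are dense in this interval, hence infinite in number.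
\end{proof}

\begin{corollary}\label{cor:good}
There are infinitely many pairwise inequivalent good quadruples.
\end{corollary}

\begin{proof}
Let $(A_1,A_2)$ be a pair as in Lemma~\ref{lem:pairs}. The matrices $C=A_1+A_2$ and $C^T$ are Hermitian with the same spectrum, so $gC^Tg^{-1}=C$ for some $g\in U(n)$. Put $D_i=gA_i^Tg^{-1}$. Then $D_i$ is Hermitian with the spectrum of $A_i$, and $D_1+D_2=C$, which is (G1). Condition (G2) is (i). If $A_iX=XD_i$, then $A_i(Xg)=(Xg)A_i^T$ for $i=1,2$, so $X=0$ by (ii); this is (G3).
\end{proof}

\begin{remark}\label{rem:fails}
The hypothesis on $b$ is what the transposition construction needs. If $n-1$ entries of $b$ are equal, then $A=c'+\gamma ff^*$ for a vector $f$ and real $c',\gamma$, and the unitary matrix $X=\operatorname{diag}(x_i)$ with $x_i=f_i/\bar f_i$ (and $x_i=1$ if $f_i=0$) satisfies $A_{ij}x_j=\gamma f_if_j=x_iA_{ji}$ for $i\neq j$, so (ii) fails.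

For $n=2$ no quadruple satisfies both (G1) and (G3), whatever the construction. The traceless Hermitian $2\times2$ matrices form a Euclidean $3$-space on which conjugation by $U(2)$ induces $SO(3)$, and the length of the traceless part is determined by the spectrum. By (G1) the traceless parts of $(A_1,A_2)$ and of $(D_1,D_2)$ form two triangles with the same side lengths. Two such triangles differ by a rotation, so $A_i=gD_ig^{-1}$ for some $g\in U(2)$, and $X=g$ violates (G3).
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Fix $m\ge1$. Choose $m$ pairwise inequivalent good quadruples $\mathbf q_1,\dots,\mathbf q_m$ by Corollary~\ref{cor:good}, vectors $w^{(1)},\dots,w^{(m)}\in V_1$ by Lemma~\ref{lem:vectors}, and products $u_i,u_i'$ for $\mathbf q_i$ by Proposition~\ref{prop:nonzero}. Consider the matrix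
\[
\Big(\Phi\big(w_N^{(i)},u_i;\,u'_j,w_N^{(j)}\big)\Big)_{1\le i,j\le m}.
\]
By Proposition~\ref{prop:laplace}(b) and Proposition~\ref{prop:nonzero}, each diagonal entry is asymptotic to a nonzero constant times a power of $N$. By Proposition~\ref{prop:laplace}(a) the other entries are exponentially small. Dividing each row by its diagonal entry gives a matrix that tends to the identity, so the matrix is invertible for large $N$, and $\dim\Theta M_N^H\ge m$. Since $m$ was arbitrary, \eqref{eq:goal} holds. By Lemma~\ref{lem:detect} the number of indecomposable projective summands in the maximal atypical part of $L(Na)\otimes L(Nb)$ tends to infinity, and by Lemma~\ref{lem:proj} these summands have superdimension zero. Together with part (A) this proves the theorem.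
\end{proof}

\begin{thebibliography}{9}
\bibitem{HW} Thorsten Heidersdorf, Rainer Weissauer, \emph{On classical tensor categories attached to the irreducible representations of the General Linear Supergroups $GL(n\vert n)$}, arXiv:1805.00384 (2018).
\end{thebibliography}
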